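\title{Sandwiching random graphs with near-regular degrees between binomial random graphs}

\begin{abstract}
Let $G$ be a uniformly random graph on $n$ vertices with a prescribed degree sequence whose largest entry is $\Delta$ and whose range is $R$. We prove that if $\Delta\gg\log n$, $R=o(\Delta)$ and $R=o(n-\Delta)$, then $G$ can be coupled with binomial random graphs $G^L$ and $G^U$ of edge probabilities $(1-o(1))\Delta/n$ and $(1+o(1))\Delta/n$ so that $G^L\subseteq G\subseteq G^U$ with probability $1-o(1)$, as conjectured by Gao, Isaev and McKay. We also show that the conditions $\Delta\gg\log n$ and $R=o(\Delta)$ are necessary and that the third condition cannot be dropped. The proof reveals the non-edges of $G$, or of its complement, one at a time. The edge probabilities that govern this process are estimated by switchings along long alternating walks, weighted so that the total weight of the switchings is a transition probability of a random walk.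
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $V=\{1,\dots,n\}$. The binomial random graph $\mathcal G(n,p)$ on $V$ contains each of the $\binom n2$ pairs as an edge independently with probability $p$. A vector $\boldsymbol d=(d_1,\dots,d_n)\in\{0,\dots,n-1\}^n$ is \emph{realizable} if some simple graph on $V$ has degree $d_v$ at every vertex $v$; then $\mathcal G(n,\boldsymbol d)$ denotes a uniformly random graph with this property. We write
\[
\Delta=\Delta(\boldsymbol d)=\max_v d_v,\qquad R=R(\boldsymbol d)=\max_v d_v-\min_v d_v .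
\]
All asymptotics are as $n\to\infty$; $a_n\gg b_n$ means $b_n=o(a_n)$, and \emph{with high probability} (w.h.p.) means with probability $1-o(1)$.

The edges of $\mathcal G(n,\boldsymbol d)$ are dependent, and one would like to replace them by independent ones at the price of a small change of density.

\begin{definition}\label{def:sandwich}
Let $\boldsymbol d=\boldsymbol d(n)$ be realizable. A \emph{sandwich coupling} for $\boldsymbol d$ consists of numbers $p_1=(1-o(1))\Delta/n$ and $p_2=(1+o(1))\Delta/n$ and, for each $n$, a joint distribution of three graphs $(G^L,G,G^U)$ with marginals $G^L\sim\mathcal G(n,p_1)$, $G\sim\mathcal G(n,\boldsymbol d)$, $G^U\sim\mathcal G(n,p_2)$, such that $\mathbb P(G^L\subseteq G\subseteq G^U)=1-o(1)$.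
\end{definition}

A sandwich coupling transfers monotone properties: a property preserved under adding edges that holds w.h.p.\ for $G^L$ holds w.h.p.\ for $G$, and a property preserved under deleting edges passes in the same way from $G^U$ to $G$.

Which sequences should admit such a coupling? The first obstruction to look for is in the degrees, which in $G^L$ are binomial with mean $(1-o(1))\Delta$. If $\Delta\gg\log n$, the Chernoff bound puts all $n$ degrees within a factor $1\pm o(1)$ of the mean. Then $G^L\subseteq G$ forces $\min_vd_v\ge(1-o(1))\Delta$, that is, $R=o(\Delta)$; and if $R=o(\Delta)$, a slightly smaller $p_1$ and a slightly larger $p_2$ remove every conflict between degrees. If $\Delta=O(\log n)$, the degrees of $G^L$ are too spread out and one of them exceeds $\Delta$. A second obstruction appears for very dense graphs, where $G^L\subseteq G$ is best read as $\overline G\subseteq\overline{G^L}$, a statement about the sparse complement.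

\begin{example}\label{ex:oneedge}
Let $\boldsymbol d=(n-2,n-2,n-1,\dots,n-1)$. Then $\Delta=n-1$ and $R=1=o(\Delta)$. The only graph with these degrees is $K_n$ minus the edge $12$. For any $p_1=(1-o(1))\Delta/n=1-o(1)$ and any coupling, $\mathbb P(G^L\subseteq G)=\mathbb P(12\notin G^L)=1-p_1\to0$. So there is no sandwich coupling.
\end{example}

In this example the degrees of $G$ are nearly equal but those of $\overline G$ are not, and the position of the missing edge is known in advance. The condition $R=o(n-\Delta)$ excludes this: here $R=n-\Delta=1$. Call $\boldsymbol d(n)$ \emph{near-regular} if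
\[
R=o(\Delta)\qquad\text{and}\qquad R=o(n-\Delta).
\]
The natural guess is that there are no further obstructions. This is the conjecture of Gao, Isaev and McKay \cite{GIM}: every realizable near-regular sequence with $\Delta\gg\log n$ has a sandwich coupling.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\boldsymbol d=\boldsymbol d(n)$ be realizable and near-regular with $\Delta\gg\log n$. Then there is a sandwich coupling for $\boldsymbol d$.
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $\boldsymbol d=\boldsymbol d(n)$ be realizable with $\Delta\ge1$.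
\begin{enumerate}
\item[(a)] If there is a sandwich coupling for $\boldsymbol d$, then $\Delta\gg\log n$ and $R=o(\Delta)$.
\item[(b)] If $\limsup\Delta/n<1$, then a sandwich coupling exists if and only if $\Delta\gg\log n$ and $R=o(\Delta)$.
\item[(c)] Without the assumption $\limsup\Delta/n<1$, the condition $R=o(n-\Delta)$ cannot be dropped from Theorem~\ref{thm:main}.
\end{enumerate}
\end{theorem}

\subsection{Outline of the proof}

Both inclusions have the same form. Let $K$ be $G$ or $\overline G$. If a binomial random graph $E^*$ lies inside $\overline K$, then $G\subseteq\overline{E^*}$ when $K=G$, and $E^*\subseteq G$ when $K=\overline G$. To find $E^*$ we reveal the non-edges of $K$ in random order. When the set of pairs not yet revealed is $S$, the graph $K$ is uniform among the subgraphs of $S$ with the prescribed degrees, and the next revealed pair is $e$ with probability proportional to $\mathbb P(e\notin K\mid S)$. If these probabilities are nearly equal, the process can be coupled with uniform sampling (Section~\ref{sec:coupling}).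

To estimate $\mathbb P(e\in K\mid S)$ we exchange the edges of $K$ and of $H=S\setminus K$ along a closed walk through $e$ that alternates between the two graphs. When $S$ is sparse, the walks must be long, and we weight them so that the two sides of the double count are transition probabilities of a random walk that alternates between $K$ and $H$ (Section~\ref{sec:switch}). It remains to show that this walk is close to uniform at every vertex, up to a factor $1+o(1)$. Section~\ref{sec:walks} derives this from a spectral condition on one of the two graphs and a balance condition, Section~\ref{sec:random} verifies these conditions for the random pair $(K,H)$, and Section~\ref{sec:assembly} puts the pieces together. Theorem~\ref{thm:converse} is proved in Section~\ref{sec:converse}.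

\section{Notation and tools}\label{sec:tools}

Put $N_0=\binom n2$. Graphs on $V$ are identified with their edge sets and with their adjacency matrices; $|X|$ is the number of edges of $X$ and $\overline X$ its complement. $N(x)$ is the neighborhood of $x$ and $N[x]=N(x)\cup\{x\}$. A \emph{$\boldsymbol k$-factor} of a graph $S$ on $V$ is a subgraph with degree sequence $\boldsymbol k$. The norm $\|\cdot\|$ is Euclidean for vectors and spectral for matrices; $J$ is the all-ones matrix, $\mathbf 1$ the all-ones column vector, $\mathbf e_v$ the $v$th unit column vector, and $\upsilon=\frac1n\mathbf 1^T$ the uniform distribution, so $\|\upsilon\|=n^{-1/2}$. We write $x\in(1\pm\theta)y$ for $(1-\theta)y\le x\le(1+\theta)y$. Besides Chebyshev's inequality we use the following standard facts.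

\begin{itemize}
\item \emph{Chernoff bounds.} If $X$ is binomial with mean $\mu$ and $0<\tau\le1$, then $\mathbb P(X\le(1-\tau)\mu)\le e^{-\tau^2\mu/2}$ and $\mathbb P(|X-\mu|\ge\tau\mu)\le2e^{-\tau^2\mu/3}$. Also $\mathbb P(\mathrm{Bin}(M,p)\ge q)\le\binom Mqp^q\le(eMp/q)^q$ for integers $q\ge1$.
\item \emph{Hoeffding's inequality.} If $Y_i$ are independent and centered and $Y_i$ takes values in an interval of length $\ell_i$, then $\mathbb P(|\sum Y_i|\ge s)\le2\exp(-2s^2/\sum\ell_i^2)$.
\item \emph{Nets.} The unit sphere of $\mathbb R^n$ has a $\frac14$-net $\mathcal N$ with $|\mathcal N|\le9^n$, and $\|W\|\le2\max_{x\in\mathcal N}|x^TWx|$ for symmetric $W$.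
\item \emph{Matrix Bernstein inequality} \cite[Theorem 1.4]{Tropp}. If $X_i$ are independent centered self-adjoint $n\times n$ matrices with $\|X_i\|\le1$ and $\sigma^2=\|\sum\mathbb EX_i^2\|$, then $\mathbb P\bigl(\lambda_{\max}(\sum X_i)\ge t\bigr)\le n\exp\bigl(-\frac{t^2/2}{\sigma^2+t/3}\bigr)$.
\item \emph{Row and column sums.} If $P\ge0$ has row sums at most $r$ and column sums at most $c$, then $\|P\|\le\sqrt{rc}$, since $(Px)_i^2\le r\sum_jP_{ij}x_j^2$ by Cauchy--Schwarz. In particular the norm of a graph is at most its maximum degree.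
\item \emph{Poisson thinning.} If each point $t$ of a rate-$1$ Poisson process independently receives the mark $\omega$, from a finite set, with probability $\pi_\omega(t)$, continuous in $t$, then the points with the various marks form independent Poisson processes with intensities $\pi_\omega(t)$.
\end{itemize}

\section{From couplings to edge probabilities}\label{sec:coupling}

Throughout Sections~\ref{sec:coupling}--\ref{sec:assembly}, $\boldsymbol d$ is as in Theorem~\ref{thm:main}, $G\sim\mathcal G(n,\boldsymbol d)$, $m_G=\frac12\sum_vd_v$ and $\bar d=2m_G/n$. Since $R=o(\Delta)$, we have $\bar d=(1-o(1))\Delta$.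

\subsection{Reduction to one side and a fixed $\varepsilon$}

Two operations on couplings are free. \emph{Gluing}: given couplings $(G^L,G)$ and $(G,G^U)$, sample $G$ and then, independently, $G^L$ and $G^U$ from their conditional laws; the failure probabilities add. \emph{Adjusting}: deleting edges of $G^L$ independently lowers $p_1$, adding edges to $G^U$ independently raises $p_2$, and neither destroys an inclusion.

Let $a_n$ be the infimum of those $\varepsilon\in(0,1]$ for which there is a coupling with $p_1\ge(1-\varepsilon)\Delta/n$, $p_2\le(1+\varepsilon)\Delta/n$ and failure probability at most $\varepsilon$. This set contains $1$ and is closed under increasing $\varepsilon$. If $a_n\to0$, take couplings for $\varepsilon=\min\{1,a_n+\frac1n\}$ and adjust them so that $p_1\le\Delta/n\le p_2$; this is a sandwich coupling. Suppose instead that $a_n\ge a>0$ for infinitely many $n$. Pass to an infinite subset along which $\Delta/n\to c\in[0,1]$ and, if $c=1$, along which either always $\Delta=n-1$ or always $\Delta\le n-2$. Fix $\varepsilon$ with $0<\varepsilon<\min\{\frac14,\frac a3\}$,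 and $\varepsilon<(1-c)/4$ if $c<1$. We shall construct, along this subset, couplings with failure probability $o(1)$ such that
\begin{itemize}
\item[(U)] $G\subseteq G^U$ with $p_2\le(1+3\varepsilon)\Delta/n$;
\item[(L)] $G^L\subseteq G$ with $p_1\ge(1-3\varepsilon)\Delta/n$.
\end{itemize}
Gluing them gives $a_n\le3\varepsilon<a$ for large $n$ in the subset, a contradiction. So Theorem~\ref{thm:main} follows from (U) and (L). From now on $c$ and $\varepsilon$ are fixed, and $n$ is large and in the subset.

If $c=1$, then (U) holds with $p_2=1$. If $\Delta=n-1$, then $R=o(n-\Delta)=o(1)$ forces $R=0$, so $G=K_n$ and (L) holds with $p_1=1$. Five cases remain. In each we name a \emph{base graph} $K$: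
\begin{center}
\begin{tabular}{lll}
U0: $c=0$, $K=G$; & U1: $0<c<1$, $K=G$; & \\
L0: $c=0$, $K=\overline G$; & L1: $0<c<1$, $K=\overline G$; & L2: $c=1$, $\Delta\le n-2$, $K=\overline G$.
\end{tabular}
\end{center}
Let $\boldsymbol k$ be the degree sequence of $K$, so $k_v=d_v$ or $k_v=n-1-d_v$ and $K\sim\mathcal G(n,\boldsymbol k)$. Put $m_K=|K|$, $c_v=n-1-k_v$ and $N_*=\lceil\varepsilon m_G\rceil$.

\begin{lemma}\label{lem:base}
In all five cases, for large $n$:
\emph{(a)} $k_v\ge1$ for all $v$, so $m_K\ge n/2$;
\emph{(b)} $R=o(\min_vk_v)$ and $R=o(\min_vc_v)$, where $R$ is also the range of $(k_v)$ and of $(c_v)$;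
\emph{(c)} $m_K+2N_*\le N_0$.
\end{lemma}

\begin{proof}
The numbers $\min k_v$ and $\min c_v$ are $\Delta-R$ and $n-1-\Delta$ in some order. We have $\Delta-R=(1-o(1))\Delta\to\infty$. If $c<1$, then $n-1-\Delta$ has order $n$ and $R=o(n)$. In case L2, $n-1-\Delta\ge1$, so $n-\Delta\le2(n-1-\Delta)$ and $R=o(n-1-\Delta)$. This gives (a) and (b). In the U-cases $m_K+2N_*\le(1+2\varepsilon)n\Delta/2+2$, and $(1+2\varepsilon)c\le c+(1-c)/2<1$. In the L-cases $2N_*\le2\varepsilon m_G+2\le m_G=N_0-m_K$.
\end{proof}

\subsection{The removal process}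

Given $K$, let $f_1,\dots,f_{N_0-m_K}$ be a uniformly random ordering of the edges of $\overline K$. For $0\le i<N_0-m_K$ put
\[
S_i=K_n\setminus\{f_1,\dots,f_i\},\qquad H_i=S_i\setminus K,\qquad N=|H_i|=N_0-m_K-i ,
\]
so that $|S_i|=N+m_K$. A graph $K_0$ with degrees $\boldsymbol k$ is compatible with given values of $f_1,\dots,f_i$ exactly when $K_0\subseteq S_i$, and then the probability of these values given $K=K_0$ does not depend on $K_0$. Hence, given $f_1,\dots,f_i$, the graph $K$ is a uniform $\boldsymbol k$-factor of $S_i$. Given $K$ as well, $f_{i+1}$ is uniform on $H_i$. Therefore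
\begin{equation}\label{eq:nu}
\nu_i(e):=\mathbb P(f_{i+1}=e\mid f_1,\dots,f_i)=\frac{\mathbb P(e\notin K\mid S_i)}{N}\qquad(e\in S_i).
\end{equation}
The average of $\mathbb P(e\notin K\mid S_i)$ over $e\in S_i$ is $N/|S_i|$. If all these probabilities are equal, $\nu_i$ is uniform on $S_i$; this happens, by symmetry, for $i=0$ and constant $\boldsymbol k$. In general we ask for approximate equality.

\begin{definition}
$S_i$ is \emph{$\delta$-good} if for all $e\in S_i$
\[
\mathbb P(e\notin K\mid S_i)\ge\frac{N}{|S_i|}\Bigl(1-\frac{\delta m_K}{|S_i|}\Bigr),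
\qquad\text{equivalently}\qquad
\nu_i(e)\ge\frac1{|S_i|}\Bigl(1-\frac{\delta m_K}{|S_i|}\Bigr).
\]
\end{definition}

The relative error is $\delta m_K/|S_i|$ rather than $\delta$. This is what a relative error of order $\delta$ in $\mathbb P(e\in K\mid S_i)\approx m_K/|S_i|$ produces, and the gain will be needed in case U0.

\begin{proposition}\label{prop:good}
In each of the five cases there is $\delta=\delta_n\to0$ with $0<\delta\le\frac12$ such that w.h.p.\ $S_i$ is $\delta$-good for all $i$ with $0\le i<N_0-m_K-N_*$.
\end{proposition}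

The process is followed only while $N>N_*$, so that $H_i$ keeps average degree above $\varepsilon\bar d\gg\log n$. Stopping there costs $O(\varepsilon)\Delta/n$ in density, which (U) and (L) allow.

\subsection{Proof of (U) and (L) from Proposition~\ref{prop:good}}

A law $\nu$ with $\nu\ge(1-\zeta)\cdot\text{uniform}$ can be sampled by taking a uniform element with probability $1-\zeta$ and a correction otherwise. The uniform draws that are accepted will form $E^*$; running them on a Poisson clock makes the edges of $E^*$ independent.

Let $x=(m_K+2N_*)/N_0\le1$ and $\lambda=N_0\log(1/x)$, and let $\zeta:[0,\lambda]\to(0,1]$ be a deterministic continuous function, chosen below. Take a rate-$1$ Poisson process on $[0,\infty)$. An arrival at time $t$ carries an independent uniform pair $e\in K_n$ and, if $t\le\lambda$, an independent bit $b$ with $\mathbb P(b=1)=1-\zeta(t)$. Let $E^*$ be the set of pairs that occur in an arrival in $[0,\lambda]$ with $b=1$. By Poisson thinning, $E^*\sim\mathcal G(n,1-y)$ with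
\begin{equation}\label{eq:y}
y=\exp\Bigl(-\int_0^\lambda(1-\zeta(t))\frac{dt}{N_0}\Bigr)=x\exp\Bigl(\int_0^\lambda\zeta(t)\frac{dt}{N_0}\Bigr).
\end{equation}

\emph{Construction of $(f_i)$.} Suppose that $f_1,\dots,f_i$ have been defined and an arrival $(t,e,b)$ with $t\le\lambda$ occurs. If $e\notin S_i$, do nothing. If $e\in S_i$, then, given the past and this event, $e$ is uniform on $S_i$ and $b$ is independent of $e$. Consider the conditions
\[
\text{(i) }|S_i|>m_K+N_*,\qquad\text{(ii) $S_i$ is $\delta$-good},\qquad\text{(iii) }\zeta(t)\ge\delta m_K/|S_i| .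
\]
If all hold, then $\nu_i\ge(1-\zeta(t))/|S_i|$ on $S_i$, so $\nu'=\bigl(\nu_i-(1-\zeta(t))/|S_i|\bigr)/\zeta(t)$ is a probability law on $S_i$. Put $f_{i+1}=e$ if $b=1$, and sample $f_{i+1}$ from $\nu'$ if $b=0$; then $f_{i+1}$ has law $(1-\zeta(t))/|S_i|+\zeta(t)\nu'=\nu_i$ given the past. If one of (i)--(iii) is violated, declare \emph{failure}. After failure, or after time $\lambda$, complete the sequence using the laws $\nu_i$ and fresh randomness. However $f_{i+1}$ is produced, its law given everything before is $\nu_i$, so $(f_i)$ is distributed as in the removal process, and $K:=K_n\setminus\{f_1,\dots,f_{N_0-m_K}\}\sim\mathcal G(n,\boldsymbol k)$. If there is no failure, every pair that arrives in $[0,\lambda]$ with $b=1$ either already is some $f_j$ or becomes one. Thus $E^*\subseteq\overline K$.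

\emph{The size of $S_i$.} Let $S'(t)$ be the current set $S_i$ before failure and up to time $\lambda$; from the failing arrival on, or after time $\lambda$, update $S'$ by deleting $e$ at each arrival with $e\in S'$. In every phase, an arrival lowers $Z(t)=|S'(t)|$ by one exactly when its pair lies in $S'$. So $Z$ is a Markov chain started at $N_0$ that jumps from $j$ to $j-1$ at rate $j/N_0$. The number of pairs that have not arrived by time $t$ is a chain with the same rates, and therefore $Z(t)\sim\mathrm{Bin}(N_0,e^{-t/N_0})$ for all $t\ge0$.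

\emph{Condition (i).} We have $\mathbb EZ(\lambda)=N_0x=m_K+2N_*$ and $Z$ is non-increasing. If failure is caused by (i), then $Z(\lambda)\le m_K+N_*$, which by Chebyshev's inequality has probability at most $N_0x(1-x)/N_*^2$. The numerator is at most $N_0x=m_G+2N_*$ in the U-cases and at most $N_0(1-x)\le m_G$ in the L-cases. Since $N_*\ge\varepsilon m_G\to\infty$, the bound tends to $0$.

\emph{Condition (ii).} Since $(f_i)$ has the law of the removal process and (i) means $i<N_0-m_K-N_*$, Proposition~\ref{prop:good} shows that w.h.p.\ (ii) holds whenever (i) does.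

\emph{The L-cases.} Take $\zeta\equiv\delta$. Then (iii) holds because $|S_i|\ge m_K$, so w.h.p.\ $E^*\subseteq\overline K=G$. By \eqref{eq:y}, $y=x^{1-\delta}$, and $x^{1-\delta}\le1-(1-\delta)(1-x)$ by concavity. As $m_G/N_0=\bar d/(n-1)$, for large $n$
\[
p_1=1-y\ge(1-\delta)\frac{m_G-2N_*}{N_0}\ge(1-\delta)\frac{(1-2\varepsilon)m_G-2}{N_0}\ge(1-3\varepsilon)\frac\Delta n .
\]

\emph{The U-cases.} Now $p_2=y$ must be $(1+o(1))x$. A constant $\zeta\equiv\delta$ would give $y=x\cdot x^{-\delta}$, and in case U0, where $x\to0$, the factor $x^{-\delta}$ need not tend to $1$. We therefore let $\zeta$ follow the error term in the definition of goodness: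
\[
\zeta(t)=\min\{1,\,2\delta m_Ke^{t/N_0}/N_0\}.
\]
Since $\delta m_K/|S_i|\le1$, condition (iii) is never violated if $Z(t)\ge\frac12N_0e^{-t/N_0}$ for all $t\le\lambda$. Define $t_j$ by $e^{-t_j/N_0}=(3/4)^j$. If $Z(t_{j+1})\ge\frac23(\frac34)^{j+1}N_0=\frac12(\frac34)^jN_0$, then $Z(t)\ge Z(t_{j+1})\ge\frac12N_0e^{-t/N_0}$ on $[t_j,t_{j+1}]$. We need this for the $j$ with $(\frac34)^j\ge x$, and there are $O(\log n)$ of them because $x\ge m_K/N_0\ge1/n$. For each such $j$, $\mathbb EZ(t_{j+1})\ge\frac34N_0x$, and the Chernoff bound with $\tau=\frac13$ gives failure probability at most $e^{-N_0x/24}\le e^{-n/48}$. So w.h.p.\ $G=K\subseteq\overline{E^*}\sim\mathcal G(n,y)$. Finally $\int_0^\lambda\zeta\,dt/N_0\le2\delta m_Ke^{\lambda/N_0}/N_0=2\delta m_K/(N_0x)\le2\delta$, and $m_G/N_0\le\Delta/(n-1)$, so for large $n$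
\[
p_2=y\le xe^{2\delta}\le\frac{(1+2\varepsilon)m_G+2}{N_0}\,e^{2\delta}\le(1+3\varepsilon)\frac\Delta n .
\]
This proves (U) and (L), and reduces Theorem~\ref{thm:main} to Proposition~\ref{prop:good}.

\section{Weighted switchings}\label{sec:switch}

Fix a graph $S$ and an edge $e=uv\in S$, and let $\mathcal A$ and $\mathcal B$ be the sets of $\boldsymbol k$-factors of $S$ that contain and that avoid $e$. We want an upper bound for $|\mathcal A|/|\mathcal B|$ that is sharp up to a factor $1+o(1)$.

\subsection{The smallest case}

\begin{example}\label{ex:matching}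
Let $n\ge4$ be even, $S=K_n$ and $k_x=1$ for all $x$, so that $K$ is a perfect matching and $H=S\setminus K$ has all degrees $h_x=n-2$. For $K\in\mathcal A$ consider walks $v,x_1,x_2,u$ with $vx_1\in H$, $x_1x_2\in K$, $x_2u\in H$. Any $x_1\notin\{u,v\}$ may be chosen, $x_2$ is its partner, and $x_2u\in H$ automatically: there are $n-2$ walks. Replacing $uv,x_1x_2$ by $vx_1,x_2u$ gives $K'\in\mathcal B$. Conversely, for $K'\in\mathcal B$ there is exactly one walk from $u$ to $v$ with steps in $K',H',K'$, where $H'=S\setminus K'$: it passes through the partners of $u$ and $v$. So $(n-2)|\mathcal A|=|\mathcal B|$, which gives the correct value $\mathbb P(e\in K)=1/(n-1)$.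

Now read the count probabilistically. A random walk from $v$ that takes a uniform $H$-edge, a uniform $K$-edge and a uniform $H$-edge ends at $u$ with probability $Q=(n-2)\cdot\frac1{(n-2)^2}=\frac1{n-2}$. A random walk from $u$ with steps in $K',H',K'$ ends at $v$ with probability $Q'=\frac1{n-2}$. The identity above reads $|\mathcal A|\,Q/k_u=|\mathcal B|\,Q'/h_v$. Both walks are close to uniform, $Q\approx Q'\approx1/n$, and so $|\mathcal A|/|\mathcal B|\approx k_u/h_v$.
\end{example}

Two things change in general. First, three steps are not enough. In case U0 with $\Delta=(\log n)^2$ and $N$ near $N_*$, the average degrees of $K$ and $H$ are of order $(\log n)^2$, three steps typically reach only a polylogarithmic number of vertices, and the length $L$ of the walks has to grow with $n$. Second, when the degrees are known only up to a factor $1\pm\theta$, the number of walks of length $L$ from a vertex is known only up to $(1\pm\theta)^L$, which is useless unless $\theta L\to0$. The probabilistic form of the identity survives both changes: we give each walk its probability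 as a weight. The weight is the same before and after the switching because the degrees $h_x=\deg_S(x)-k_x$ of $H$ do not depend on the factor $K$.

\subsection{Typical pairs}

Let $K,H$ be edge-disjoint graphs on $V$ with degrees $k_x,h_x\ge1$. Define the stochastic matrices $P_K(x,y)=K_{xy}/k_x$ and $P_H(x,y)=H_{xy}/h_x$. For $t\ge1$ let $\mathcal P_t$ consist of the two alternating products $P_KP_HP_K\cdots$ and $P_HP_KP_H\cdots$ of $t$ factors, and let $\mathcal P_0=\{I\}$. The entry $\Pi(x,y)$ of $\Pi\in\mathcal P_t$ is the probability that the corresponding \emph{alternating walk} started at $x$ is at $y$ after $t$ steps; it is the sum, over walks from $x$ to $y$, of the products of transition probabilities. For odd $L$ let $Q_H=P_HP_K\cdots P_H$ and $Q_K=P_KP_H\cdots P_K$ be the elements of $\mathcal P_L$. For $uv\in K$ let $Q_H^{\rm tr}(v,u)$ be the contribution to $Q_H(v,u)$ of those walks whose $L$ edges are distinct and different from $uv$; vertices may repeat.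

\begin{definition}\label{def:typical}
The pair $(K,H)$ is \emph{typical}, with parameters $\theta,\delta_1,L,k,h$, if
\begin{itemize}
\item[(T1)] $k_x\in(1\pm\theta)k$, $h_x\in(1\pm\theta)h$ and $k_x,h_x\ge1$ for all $x$;
\item[(T2)] $Q_K(u,v)\le(1+\delta_1)/n$ for all $u\ne v$;
\item[(T3)] $Q_H^{\rm tr}(v,u)\ge(1-\delta_1)/n$ for all ordered pairs $(u,v)$ with $uv\in K$.
\end{itemize}
\end{definition}

The law of $K$ given $S_i$ is what we are trying to understand, so we cannot check typicality under it directly. The unconditional law of $(K,H_i)$, however, is simple: $H_i$ is a uniform $N$-subset of $\overline K$. Markov's inequality passes from one to the other at a polynomial cost, which is why the next lemma asks for a polynomially small failure probability.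

\begin{lemma}\label{lem:switch}
Let $\theta,\delta_1\to0$, let $L$ be odd and $k>0$, all depending only on $n$. Suppose that for every integer $N$ with $N_*<N\le N_0-m_K$, with $h=2N/n$ and $i=N_0-m_K-N$, the pair $(K,H_i)$ is typical with probability at least $1-n^{-8}$. Then Proposition~\ref{prop:good} holds.
\end{lemma}

\begin{proof}
Let $\beta_S$ be the probability that $(K,S\setminus K)$ is not typical when $K$ is a uniform $\boldsymbol k$-factor of $S$. Then $\mathbb E\beta_{S_i}\le n^{-8}$, so $\mathbb P(\beta_{S_i}>n^{-5})\le n^{-3}$. There are at most $n^2/2$ values of $i$, so w.h.p.\ $\beta_{S_i}\le n^{-5}$ for all of them. Fix such an $S=S_i$ and $e=uv\in S$. Some factor gives a typical pair, and the numbers $k_x$ and $h_x=\deg_S(x)-k_x$ are the same for all factors, so (T1) holds for every factor.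

\emph{The switching.} For $K\in\mathcal A$ and $H=S\setminus K$, let $\mathcal W(K)$ be the set of walks $W=(v=x_0,x_1,\dots,x_L=u)$ whose odd-numbered steps lie in $H$, whose even-numbered steps lie in $K$, and whose edges are distinct and different from $e$. Give $W$ the weight
\[
w(W)=\prod_{0\le j\le L,\ j\text{ even}}\frac1{h_{x_j}}\ \prod_{0\le j\le L,\ j\text{ odd}}\frac1{k_{x_j}} .
\]
The factors with $j<L$ are the transition probabilities of the walk, and the last factor is $1/k_u$ because $L$ is odd. Hence $\sum_{W\in\mathcal W(K)}w(W)=Q_H^{\rm tr}(v,u)/k_u$.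

Let $K'=K\,\triangle\,(E(W)\cup\{e\})$; see Figure~\ref{fig:switch}. The walk $W$ followed by $e$ is a closed walk of even length with distinct edges that alternate between $H$ and $K$. Each visit to a vertex uses one edge of each kind, so every vertex gains as many edges as it loses. Thus $K'$ is a $\boldsymbol k$-factor of $S$, and $K'\in\mathcal B$. With $H'=S\setminus K'$, the reversed walk $y_j=x_{L-j}$ goes from $u$ to $v$, has steps in $K',H',\dots,K'$ and has distinct edges different from $e$; let $\mathcal W'(K')$ be the set of all such walks. Since $j$ and $L-j$ have opposite parity, $w(W)=\prod_{j\text{ even}}k_{y_j}^{-1}\prod_{j\text{ odd}}h_{y_j}^{-1}$, which is the probability of the reversed walk under $Q_{K'}=P_{K'}P_{H'}\cdots P_{K'}$ times $1/h_v$. For $K'\in\mathcal B$ we have $e\in H'$, so the same exchange applied to $K'$ and a walk of $\mathcal W'(K')$ inverts the map: $(K,W)\mapsto(K',\text{reverse of }W)$ is a weight-preserving bijection. Therefore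
\begin{equation}\label{eq:double}
\sum_{K\in\mathcal A}\frac{Q_H^{\rm tr}(v,u)}{k_u}\le\sum_{K'\in\mathcal B}\frac{Q_{K'}(u,v)}{h_v}.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[dashed] (0,0)--(-1.5,0.9) (-1.5,-0.9)--(0,0) (1.5,-0.9)--(1.5,0.9);
\draw[very thick] (-1.5,0.9)--(-1.5,-0.9) (0,0)--(1.5,-0.9) (0,0)--(1.5,0.9);
\draw[very thick] (6,0)--(4.5,0.9) (4.5,-0.9)--(6,0) (7.5,-0.9)--(7.5,0.9);
\draw[dashed] (4.5,0.9)--(4.5,-0.9) (6,0)--(7.5,-0.9) (6,0)--(7.5,0.9);
\foreach \s in {0,6} {
  \fill (\s,0) circle (2pt) node[above=3pt] {$v$};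
  \fill (\s-1.5,0.9) circle (2pt) node[left] {$x_1$};
  \fill (\s-1.5,-0.9) circle (2pt) node[left] {$x_2$};
  \fill (\s+1.5,-0.9) circle (2pt) node[right] {$x_4$};
  \fill (\s+1.5,0.9) circle (2pt) node[right] {$u$};
  \node at (\s+0.65,0.7) {$e$};
}
\draw[->] (2.5,0)--(3.5,0);
\end{tikzpicture}
\caption{A switching with $L=5$ along the walk $v,x_1,x_2,v,x_4,u$, closed by the edge $e=uv$. Solid edges belong to the factor ($K$ on the left, $K'$ on the right), dashed edges to the rest of $S$. The vertex $v$ is visited twice but no edge is repeated, and every vertex meets the same number of solid edges on both sides. The weight is $1/(h_vk_{x_1}h_{x_2}k_vh_{x_4}k_u)$.}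
\label{fig:switch}
\end{figure}

\emph{The estimate.} Let $a=\mathbb P(e\in K\mid S)$, $b=1-a$, $\beta=\beta_S$. Divide \eqref{eq:double} by $|\mathcal A|+|\mathcal B|$. On the left keep only typical factors and use (T3); on the right use (T2) for typical factors and $Q_{K'}\le1$ for the others:
\[
(a-\beta)\frac{1-\delta_1}{nk_u}\le b\,\frac{1+\delta_1}{nh_v}+\frac\beta{h_v}.
\]
With $\delta_1\le\frac12$, $k_u\le n$, $h_v\ge1$ this gives
\[
a\le rb+(1+2n^2)\beta\le rb+3n^{-3},\qquad r=\frac{k_u}{h_v}\cdot\frac{1+\delta_1}{1-\delta_1}.
\]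
Let $\rho=m_K/N$; then $\rho\ge(n/2)/N_0\ge1/n$. By (T1), $m_K\ge(1-\theta)kn/2$, and $N=hn/2$, so $k/h\le\rho/(1-\theta)$ and $r\le\rho\,r_0$ with $r_0=\frac{(1+\theta)(1+\delta_1)}{(1-\theta)^2(1-\delta_1)}\to1$. If $b\ge\frac12$, then $3n^{-3}\le6n^{-2}\rho b$. If $b<\frac12$, then $3n^{-3}\le6n^{-3}a$, so $a\le rb/(1-6n^{-3})$. In both cases $a\le(1+\delta)\rho b$ with some $\delta=\delta_n\to0$, $\delta>0$, that does not depend on $i$, $S$ or $e$. Since $a+b=1$,
\[
b\ge\frac1{1+(1+\delta)\rho}=\frac N{N+m_K}\cdot\frac1{1+\frac{\delta m_K}{N+m_K}}\ge\frac N{|S|}\Bigl(1-\frac{\delta m_K}{|S|}\Bigr).\qedhere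
\]
\end{proof}

\section{Mixing of alternating walks}\label{sec:walks}

This section is deterministic. We show that (T2) and (T3) follow from two conditions: one of the two graphs is spectrally close to a multiple of $J$, and the walk started from the uniform distribution stays close to uniform at every vertex.

\begin{definition}\label{def:exp}
Let $n\ge100$ and $0<\theta\le\frac1{100}$. A pair $(K,H)$ of edge-disjoint graphs is \emph{$\theta$-expanding} if (T1) holds and, for one of the two graphs, called $A$, we have $\|A-\frac\alpha nJ\|\le\theta\alpha$, where $\alpha=k$ if $A=K$ and $\alpha=h$ if $A=H$. The other graph is called $B$, and $a_x$ denotes the degree of $x$ in $A$. We put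
\[
j_0=\Bigl\lceil\frac{\log n}{\log(1/4\theta)}\Bigr\rceil,\qquad t_0=2j_0+2,\qquad L=6t_0+3 .
\]
The pair is \emph{$\gamma$-balanced} if all entries of $\upsilon\Pi$ lie in $(1\pm\gamma)/n$, for all $0\le t\le L$ and $\Pi\in\mathcal P_t$.
\end{definition}

Thus $(4\theta)^{j_0}\le1/n$, $L$ is odd, and $L=o(\log n)$ if $\theta\to0$. Being $\gamma$-balanced means that all column sums of alternating products of length at most $L$ lie in $1\pm\gamma$. A $\theta$-expanding pair has the following properties, where $X\in\{K,H\}$.
\begin{itemize}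
\item[(F1)] The column sums of $P_X$ lie in $[1-3\theta,1+3\theta]$, and $\|P_X\|\le2$.
\item[(F2)] For a probability row vector $\mu$, $\ \|\mu P_A-\upsilon\|\le2\theta(n^{-1/2}+\|\mu\|)$.
\item[(F3)] For a column vector $\varphi\ge0$, $\ \|P_A\varphi\|\le2(\mathbf 1^T\varphi)n^{-1/2}+2\theta\|\varphi\|$.
\end{itemize}
For (F1), a column sum such as $\sum_xK_{xy}/k_x$ lies between $\frac{1-\theta}{1+\theta}$ and $\frac{1+\theta}{1-\theta}$, and the row sums are $1$; only the degrees of $X$ are used. For the rest write $P_A=D^{-1}(\frac\alpha nJ+E)$ with $D=\mathrm{diag}(a_x)$, so that $\|D^{-1}E\|\le\frac\theta{1-\theta}\le2\theta$. We have $\mu D^{-1}\frac\alpha nJ=s\upsilon$ with $s=\alpha\sum_x\mu_x/a_x\in[\frac1{1+\theta},\frac1{1-\theta}]$, so $|s-1|\le2\theta$, which gives (F2). The vector $D^{-1}\frac\alpha nJ\varphi$ has entries at most $2(\mathbf 1^T\varphi)/n$, which gives (F3).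

\subsection{From $\ell_2$ mixing to pointwise mixing}

An $A$-step contracts the non-uniform part of a distribution by $2\theta$ and a $B$-step expands it by at most $2$, so $t_0$ steps bring any distribution to within $O(\theta n^{-1/2})$ of $\upsilon$ in $\ell_2$. This does not control single entries to relative accuracy $o(1)$. We gain the missing factor $n^{-1/2}$ by running one half of the walk forward from $u$, the other half backward from $v$, and applying Cauchy--Schwarz in the middle.

\begin{lemma}\label{lem:mix}
Let $(K,H)$ be $\theta$-expanding.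
\begin{enumerate}
\item[(a)] For every probability row vector $\mu$, $t\ge t_0$ and $\Pi\in\mathcal P_t$ we have $\|\mu\Pi-\upsilon\|\le17\theta n^{-1/2}$. For $\mu=\upsilon$ this holds for all $t\ge0$.
\item[(b)] If the pair is also $\gamma$-balanced with $\gamma\le1$, then all entries of all $\Pi\in\mathcal P_t$ with $t\ge2t_0$ lie in $(1\pm(\gamma+160\theta))/n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mu_i$ be the vector after $i$ steps, and let $i_1<i_2<\cdots$ be the times of the $A$-steps; $i_1\le2$ and $i_{j+1}=i_j+2$. Put $\rho_0=\|\mu\|\le1$ and $\rho_j=\|\mu_{i_j}\|$. At most one $B$-step precedes each $A$-step, so $\|\mu_{i_{j+1}-1}\|\le2\rho_j$ by (F1), and (F2) gives $\rho_{j+1}\le1.02\,n^{-1/2}+4\theta\rho_j$. As $4\theta\le0.04$, summing the geometric series gives $\rho_j\le(4\theta)^j+1.1\,n^{-1/2}$, which is at most $1.2\,n^{-1/2}$ for $j\ge j_0$. For $j\ge j_0+1$, (F2) now gives $\|\mu_{i_j}-\upsilon\|\le2\theta(1+2.4)n^{-1/2}\le7\theta n^{-1/2}$. By (F1), $\|\upsilon P_B-\upsilon\|\le3\theta n^{-1/2}$, so after the following $B$-step the distance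 to $\upsilon$ is at most $(3+2\cdot7)\theta n^{-1/2}$. Since $i_{j_0+1}\le t_0$, this covers all $t\ge t_0$. If $\mu=\upsilon$, then $\rho_0=n^{-1/2}$, the recursion gives $\rho_j\le1.2\,n^{-1/2}$ for all $j\ge0$, and the same bounds hold from time $i_1$ on; before that time the distance is $0$ or at most $3\theta n^{-1/2}$.

(b) Write $\Pi=\Pi_1\Pi_2$ with $\Pi_2\in\mathcal P_{t_0}$ and $\Pi_1$ of length at least $t_0$. Fix $u,v$. Let $\varphi_i$ be the product of the last $i$ factors of $\Pi_2$ applied to $\mathbf e_v$. Then $\mathbf 1^T\varphi_i$ is a column sum, so it is at most $1+\gamma\le2$. Let $\rho'_0=1$ and let $\rho'_j$ be the norm just after the $j$th multiplication by $P_A$. By (F3) and (F1), $\rho'_{j+1}\le4n^{-1/2}+4\theta\rho'_j$, so $\rho_j'\le(4\theta)^j+4.2\,n^{-1/2}$. Among the $t_0$ factors, $j_0+1$ are $P_A$, and at most one multiplication by $P_B$ follows the last of them. So $\varphi=\varphi_{t_0}$ has $\|\varphi\|\le2(\frac1n+4.2\,n^{-1/2})\le9n^{-1/2}$. Now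
\[
\Pi(u,v)=\upsilon\varphi+(\mathbf e_u^T\Pi_1-\upsilon)\varphi .
\]
The first term is $(\upsilon\Pi_2)(v)\in(1\pm\gamma)/n$. By (a), the second is at most $17\cdot9\,\theta/n$ in absolute value.
\end{proof}

Balance is the delicate condition. Iterating (F1) bounds the column sums only by $(1\pm3\theta)^L$, and $\theta L$ need not be small: for $\theta=1/\log\log n$, which is forced on us if $R/\Delta$ is of this size, $L\ge12\log n/\log\log\log n$. When $A$ is dense, balance follows from the $\ell_2$ bound.

\begin{lemma}\label{lem:dense}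
Let $(K,H)$ be $\theta$-expanding with $\alpha\ge c_0n$, $0<c_0\le1$, and let $\gamma=25\theta c_0^{-1/2}\le1$. Then the pair is $\gamma$-balanced.
\end{lemma}

\begin{proof}
Let $t\ge1$ and $\Pi=\Pi'P_X\in\mathcal P_t$. Put $\xi=\upsilon\Pi'-\upsilon$; then $\|\xi\|\le17\theta n^{-1/2}$ by Lemma~\ref{lem:mix}(a). If $X=A$, then
\[
(\upsilon\Pi)(v)=\frac1n\sum_w\frac{A_{wv}}{a_w}+\sum_w\xi_w\frac{A_{wv}}{a_w}.
\]
The first term lies in $(1\pm3\theta)/n$. By Cauchy--Schwarz the second is at most
\begin{equation}\label{eq:cs}
\|\xi\|\frac{\sqrt{a_v}}{\min_wa_w}\le17\theta n^{-1/2}\frac{\sqrt{1+\theta}}{1-\theta}\,\alpha^{-1/2}\le18\theta n^{-1/2}\alpha^{-1/2}\le18\theta c_0^{-1/2}/n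
\end{equation}
in absolute value. So the entries of $\upsilon\Pi$ lie in $(1\pm\gamma_0)/n$ with $\gamma_0=21\theta c_0^{-1/2}$. If $X=B$ and $t=1$, use (F1). If $X=B$ and $t\ge2$, then $\Pi'$ ends with $P_A$, so the entries of $n\upsilon\Pi$ lie between $(1-\gamma_0)(1-3\theta)$ and $(1+\gamma_0)(1+3\theta)$ by (F1), and $3\theta(1+\gamma_0)\le(3+63\theta)\theta c_0^{-1/2}\le4\theta c_0^{-1/2}$.
\end{proof}

Density enters only in the last inequality of \eqref{eq:cs}. For sparse $A$ the error $\xi$ could sit on the few neighbors of $v$; Lemma~\ref{lem:sparse} will exclude this by a probabilistic argument.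

\subsection{Walks that repeat an edge}

Only walks with distinct edges define switchings, so for (T3) we must show that the others carry weight $o(1/n)$. Two marked steps cut a walk into three segments, and $L$ was chosen so that one of them has length at least $2t_0$. That segment contributes the factor $O(1/n)$, and the requirement to find the same edge again contributes two inverse degrees.

\begin{lemma}\label{lem:repeat}
Let $(K,H)$ be $\theta$-expanding and $\gamma$-balanced with $\delta_2:=\gamma+160\theta\le1$. Let $\kappa_K=1/\min_xk_x$ and $\kappa_H=1/\min_xh_x$. Then \emph{(T2)} and \emph{(T3)} hold with $\delta_1=\delta_2+9L^2\kappa_H(\kappa_K+\kappa_H)$.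
\end{lemma}

\begin{proof}
Since $L\ge2t_0$, Lemma~\ref{lem:mix}(b) gives (T2) and $Q_H(v,u)\ge(1-\delta_2)/n$. Fix $uv\in K$ and let $X_0=v,X_1,\dots,X_L$ be the alternating walk with odd steps of type $H$ and even steps of type $K$. We bound the probability that $X_L=u$ and the walk repeats an edge or uses $uv$. For alternating products we have:
\begin{itemize}
\item[(B1)] if the length is at least $2t_0$, all entries are at most $2/n$ (Lemma~\ref{lem:mix}(b));
\item[(B2)] if the last factor is $P_X$, all entries are at most $\kappa_X$, because $(\Pi P_X)(x,y)=\sum_z\Pi(x,z)P_X(z,y)$ and the rows of $\Pi$ sum to $1$;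
\item[(B3)] if the length is at most $L$, all column sums are at most $2$ (balance).
\end{itemize}

\emph{Steps $i<s$ use the same edge.} Since $K\cap H=\emptyset$, both steps have the same type $\tau$; let $\tau'$ be the other type. The segments before, between and after the two steps have lengths $a=i-1$, $b=s-i-1\ge1$, $c=L-s$, with $a+b+c=6t_0+1$, so one of them is at least $2t_0$. Let $\Pi^a,\Pi^b,\Pi^c$ be the corresponding products. If step $i$ goes from $x$ to $y$, then step $s$ goes from $z$ to $z'$ with $(z,z')=(x,y)$ or $(y,x)$, and for each of these two directions the weight is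
\[
\Sigma=\sum_{x,y}\Pi^a(v,x)P_\tau(x,y)\Pi^b(y,z)P_\tau(z,z')\Pi^c(z',u).
\]
Note that $\sum_{x,y}\Pi^a(v,x)P_\tau(x,y)=1$, that $P_\tau\le\kappa_\tau$, that $\Pi^b\le\kappa_{\tau'}$ by (B2) since step $s-1$ has type $\tau'$, and that $\kappa_\tau\kappa_{\tau'}=\kappa_K\kappa_H$.
\begin{itemize}
\item Let $c\ge2t_0$. Bounding the last three factors gives $\Sigma\le\kappa_{\tau'}\kappa_\tau\cdot\frac2n$.
\item Let $b\ge2t_0$ and $c\ge1$. Then $\Pi^b\le\frac2n$, and $\Pi^c\le\kappa_H$ since step $L$ has type $H$. So $\Sigma\le\frac2n\kappa_\tau\kappa_H$.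
\item Let $b\ge2t_0$ and $c=0$. Then $\tau=H$ and $\Pi^c=I$ forces $z'=u$. If $z'=y$, then $\Sigma\le\frac2n\kappa_H\mathbb P(X_i=u)\le\frac2n\kappa_H^2$ by (B2). If $z'=x$, then $\Sigma\le\frac2n\kappa_H\mathbb P(X_{i-1}=u)$; this probability is $0$ for $i=1$, as $X_0=v\ne u$, and at most $\kappa_K$ otherwise, as step $i-1$ has type $K$.
\item Let $a\ge2t_0$. Then $\Pi^a\le\frac2n$, and bounding $\Pi^b$ and $P_\tau(z,z')$ gives $\Sigma\le\frac2n\kappa_K\kappa_H\sum_{x,y}P_\tau(x,y)\Pi^c(z',u)$. If $z'=y$, sum first over $x$ and then over $y$: by (B3) the double sum is at most $2\cdot2$. If $z'=x$, the sum over $y$ is $1$ and the sum over $x$ is at most $2$. So $\Sigma\le\frac8n\kappa_K\kappa_H$.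
\end{itemize}
In all cases $\Sigma\le8\kappa_H(\kappa_K+\kappa_H)/n$, and there are at most $2\binom L2\le L^2$ choices of $i$, $s$ and direction.

\emph{Step $i$ uses $uv$.} Then $i$ is even, so the segments before and after it have lengths $i-1\ge1$ and $L-i\ge1$, and both end with a step of type $H$. Their lengths add up to $6t_0+2$, so one segment has entries at most $2/n$ by (B1), and the other at most $\kappa_H$ by (B2). Each of the two directions has weight at most $\frac2n\kappa_H\kappa_K$, and there are at most $L/2$ values of $i$. The total is at most $2L\kappa_H\kappa_K/n\le L^2\kappa_H\kappa_K/n$.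

Adding up, $Q_H(v,u)-Q_H^{\rm tr}(v,u)\le9L^2\kappa_H(\kappa_K+\kappa_H)/n$.
\end{proof}

The error term contains no $\kappa_K^2$. This matters in case L2, where $K$ may be a perfect matching and $\kappa_K=1$.

\section{Expansion and balance of the random pair}\label{sec:random}

\subsection{The graph $H$ given $K$}\label{sub:H}

In Sections~\ref{sub:H} and~\ref{sub:loo} we fix sequences $\theta=\theta_n\to0$ and $h_0=h_0(n)\le n$ such that
\begin{equation}\label{eq:theta}
g:=h_0/\log n\to\infty,\qquad\theta\ge5g^{-1/8},
\end{equation}
and put $\tau=\theta/5$. An event holds \emph{with overwhelming probability} if for every fixed $C$ it fails with probability at most $n^{-C}$ for $n\ge n_0(C)$, where $n_0(C)$ depends only on $C$ and the two sequences, not on $K$ or $N$. Polynomially many such events with a common $n_0$ hold simultaneously with overwhelming probability.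

Fix a graph $K$ whose complementary degrees satisfy $c_x=n-1-k_x\in(1\pm\tau)\bar c$, where $\bar c=\frac1n\sum_xc_x$. Let $N\le M:=|\overline K|=n\bar c/2$ be an integer with $h:=2N/n\ge h_0$, and let $p=N/M=h/\bar c\le1$. In the \emph{binomial model}, $H$ contains each edge of $\overline K$ independently with probability $p$. Conditioned on $|H|=N$, it is a uniform $N$-subset of $\overline K$, which is the law of $H_i$ given $K$. For $p<1$ the ratio $\mathbb P(|H|=j+1)/\mathbb P(|H|=j)=\frac{(M-j)p}{(j+1)(1-p)}$ is at least $1$ exactly when $j+1\le(M+1)p=N+p$, so $N$ is a most likely value of $|H|$ and $\mathbb P(|H|=N)\ge1/(M+1)\ge n^{-2}$; for $p=1$ this probability is $1$. Hence \emph{an event of overwhelming probability in the binomial model has overwhelming probability for $H_i$}, and we work in the binomial model.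

\begin{lemma}\label{lem:H}
\emph{(a)} With overwhelming probability, $h_x\in(1\pm\theta)h$ for all $x$.
\emph{(b)} If $1+\max_xk_x\le\tau n$, then $h\le pn\le(1+\theta)h$ for large $n$, and with overwhelming probability $\|H-pJ\|\le\theta h$ and $\|H-\frac hnJ\|\le\theta h$.
\end{lemma}

\begin{proof}
By \eqref{eq:theta}, $\tau^2h\ge g^{-1/4}h_0=g^{3/4}\log n\gg\log n$.

(a) The degree $h_x\sim\mathrm{Bin}(c_x,p)$ has mean $hc_x/\bar c\in(1\pm\tau)h$. By the Chernoff bound it is within a factor $1\pm\tau$ of the mean, hence in $(1\pm3\tau)h$, except with probability $2e^{-\tau^2h/6}$.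

(b) Now $(1-\tau)n\le\bar c\le n$, so $h\le pn=hn/\bar c\le(1+2\tau)h$. Since $\overline K=J-I-K$, we have $H-pJ=W-p(I+K)$, where $W=\sum_{xy\in\overline K}X_{xy}$ and $X_{xy}=(H_{xy}-p)(\mathbf e_x\mathbf e_y^T+\mathbf e_y\mathbf e_x^T)$. Here $\|X_{xy}\|\le1$ and $\sum\mathbb EX_{xy}^2=p(1-p)\,\mathrm{diag}(c_x)$ has norm at most $pn$. The matrix Bernstein inequality for $W$ and $-W$ gives $\mathbb P(\|W\|>\tau pn)\le2n\exp\bigl(-\frac{\tau^2pn}{2(1+\tau/3)}\bigr)\le2ne^{-\tau^2h/3}$. Also $\|p(I+K)\|\le p(1+\max k_x)\le\tau pn$. So $\|H-pJ\|\le2\tau pn\le3\tau h$, and $\|(p-\frac hn)J\|=pn-h\le2\tau h$ gives $\|H-\frac hnJ\|\le5\tau h$.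
\end{proof}

\subsection{Balance when both graphs are sparse}\label{sub:loo}

After an $H$-step, the probability at $v$ is essentially the average of the previous distribution over $N_H(v)$. By the $\ell_2$ bound the previous distribution is close to $1/n$ outside a small set of bad vertices. If $N_H(v)$ were independent of the bad set, only a small fraction of it would be bad. But the bad set depends on all of $H$, including the edges at $v$. We restore independence by defining the bad set through a walk on the graph with $v$ removed, and then compare this walk with the true one.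

\begin{lemma}\label{lem:sparse}
Assume in addition that $k_x\in(1\pm\theta)k$ for all $x$, with $k\ge h_0$, and that $1+\max_xk_x\le\tau n$. Let $\psi=\sqrt{30\theta}$. Then with overwhelming probability $(K,H)$ is $\theta$-expanding with $A=H$, $\alpha=h$, and is $5\psi$-balanced.
\end{lemma}

\begin{proof}
Let $\mathcal E$ be the event that the conclusions of Lemma~\ref{lem:H} hold. It has overwhelming probability, and on $\mathcal E$ the pair is $\theta$-expanding. For large $n$ we have $L\le\log n$, and $\log n/h_0\le(\theta/5)^8$ by \eqref{eq:theta}; with $h,k,n\ge h_0$ this gives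
\begin{equation}\label{eq:small}
\frac Lh\le\frac\theta4,\qquad\frac1n+\frac{2L}k\le\theta,\qquad\frac2k\le\theta,\qquad\frac1h\le\theta .
\end{equation}
A \emph{pattern} is one of the two alternating sequences of step types.

\emph{Step 1: the walk without $v$.} For $v\in V$ let $V_v=V\setminus\{v\}$, let $H^v$ be the graph induced by $H$ on $V_v$, with degrees $h^v_w\in\{h_w-1,h_w\}$, and let $\upsilon_v$ be the restriction of $\upsilon$ to $V_v$. Let $\mathcal E_v$ be the event that $h^v_w\in(1\pm2\theta)h$ for all $w\ne v$ and $\|H^v-pJ\|\le\theta h$, as matrices on $V_v$. It is determined by $H^v$, and $\mathcal E\subseteq\mathcal E_v$, because $1\le\theta h$ and a principal submatrix has no larger norm. On $\mathcal E_v$, for each pattern, define vectors on $V_v$ by $\hat\mu_0=\upsilon_v$ and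
\[
\hat\mu_t(x)=\sum_{w\in V_v}\hat\mu_{t-1}(w)\frac{H_{wx}}{h^v_w}\quad(\text{$H$-step}),\qquad
\hat\mu_t(x)=\sum_{w\in V_v}\hat\mu_{t-1}(w)\frac{K_{wx}}{k_w}\quad(\text{$K$-step}).
\]
They depend only on $K$ and $H^v$, and so are independent of $N_H(v)$. An $H$-step preserves the total mass. A $K$-step loses the mass $\sum_w\hat\mu_{t-1}(w)K_{wv}/k_w\le2/k$. By \eqref{eq:small} the mass of $\hat\mu_t$ lies in $[1-\theta,1]$ for $t\le L$.

\emph{Step 2: on $\mathcal E_v$, $\|\hat\mu_t-\upsilon_v\|\le30\theta n^{-1/2}$ for $0\le t\le L$.} For an $H$-step write $H^v=pJ+E_v$. The $J$-part of $\hat\mu_t$ is constant, with value $p\sum_w\hat\mu_{t-1}(w)/h^v_w$. As $h\le pn\le(1+\theta)h$, this value lies between $\frac{1-\theta}{(1+2\theta)n}\ge\frac{1-3\theta}n$ and $\frac{1+\theta}{(1-2\theta)n}\le\frac{1+4\theta}n$. The $E_v$-part has norm at most $\frac\theta{1-2\theta}\|\hat\mu_{t-1}\|$. So $\|\hat\mu_t-\upsilon_v\|\le4\theta n^{-1/2}+2\theta\|\hat\mu_{t-1}\|$. A $K$-step is a principal submatrix of $P_K$, so it has norm at most $2$, and it maps $\upsilon_v$ to a vector with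 entries in $\frac1n[1-3\theta-\frac2k,1+3\theta]$ by (F1). So $\|\hat\mu_t-\upsilon_v\|\le4\theta n^{-1/2}+2\|\hat\mu_{t-1}-\upsilon_v\|$. By induction $\|\hat\mu_{t-1}\|\le(1+30\theta)n^{-1/2}\le2n^{-1/2}$; hence the distance is at most $8\theta n^{-1/2}$ after an $H$-step, and at most $(4+16)\theta n^{-1/2}$ after a $K$-step, which is the first step or follows an $H$-step.

\emph{Step 3: few neighbors of $v$ are bad.} For $v$, $t\le L$ and a pattern let $\mathrm{Bad}_t(v)=\{w\in V_v:|\hat\mu_t(w)-\frac1n|>\psi/n\}$. Since $30\theta=\psi^2$, Step 2 gives $|\mathrm{Bad}_t(v)|\,\psi^2/n^2\le\psi^4/n$, that is, $|\mathrm{Bad}_t(v)|\le\psi^2n$. Given $H^v$ satisfying $\mathcal E_v$, the number $|N_H(v)\cap\mathrm{Bad}_t(v)|$ is binomial with at most $\psi^2n$ trials and success probability $p$. With $q=\lceil\psi h\rceil$ and $np\le(1+\theta)h$,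
\[
\mathbb P\bigl(|N_H(v)\cap\mathrm{Bad}_t(v)|\ge\psi h\ \big|\ H^v\bigr)\le\Bigl(\frac{e\psi^2np}q\Bigr)^q\le(3\psi)^q\le e^{-\psi h}
\]
for large $n$, and $\psi h\ge g^{-1/16}h_0=g^{15/16}\log n\gg\log n$. By a union bound over $v$, $t$ and the pattern, with overwhelming probability $\mathcal E$ holds and $|N_H(v)\cap\mathrm{Bad}_t(v)|\le\psi h$ in all cases. Fix such an $H$ and a pattern; the rest is deterministic.

\emph{Step 4: comparison with the true walk.} Let $X_0,X_1,\dots$ be the alternating walk on $V$ with $X_0$ uniform, let $\mu_t$ be the law of $X_t$, and let $M_t=n\max_x\mu_t(x)$. We must show $n\mu_t(v)\in1\pm5\psi$ for all $v$ and $t\le L$. For $w\ne v$ let $m_t(w)=\mathbb P(X_t=w,\ v\notin\{X_0,\dots,X_t\})$. Both $m_t(w)$ and $\hat\mu_t(w)$ are sums over the same walks in $V_v$; the weights differ only in that an $H$-step from $w'$ contributes $1/h_{w'}$ to the first and $1/h^v_{w'}$ to the second. Since $h^v_{w'}\le h_{w'}\le(1+\frac2h)h^v_{w'}$ and $(1+\frac2h)^{-L}\ge1-\frac{2L}h\ge1-\theta$,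
\begin{equation}\label{eq:compare}
(1-\theta)\hat\mu_t\le m_t\le\hat\mu_t\qquad(t\le L).
\end{equation}

\emph{Upper bound.} We show by induction on $t\le L$ that $M_t\le1+4\psi$ if $t=0$ or step $t$ is an $H$-step, and $M_t\le1+5\psi\le2$ always. Let step $t$ be an $H$-step. Split according to whether $t$ is the first visit to $v$; an earlier visit occurs at a time $s\le t-2$, as there are no loops:
\[
\mu_t(v)=\sum_{w\in N_H(v)}\frac{m_{t-1}(w)}{h_w}+\mathbb P\bigl(X_t=v,\ X_s=v\text{ for some }s\le t-2\bigr).
\]
Whatever happens up to time $t-1$, the last step hits $v$ with probability at most $2/h$, so the second term is at most $\sum_{s\le t-2}\mu_s(v)\frac2h\le L\cdot\frac2n\cdot\frac2h\le\frac\theta n$. In the sum, the vertices $w\notin\mathrm{Bad}_{t-1}(v)$ have $m_{t-1}(w)\le(1+\psi)/n$ by \eqref{eq:compare} and contribute at most $(1+\psi)(1+3\theta)/n$ by (F1). The at most $\psi h$ others have $m_{t-1}(w)\le\mu_{t-1}(w)\le2/n$ by induction and contribute at most $\frac{2\psi}{(1-\theta)n}\le2.1\psi/n$. So $n\mu_t(v)\le1+3.1\psi+7\theta\le1+4\psi$, since $\theta=\psi^2/30$.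 If step $t$ is a $K$-step, then (F1) gives $M_t\le(1+3\theta)M_{t-1}\le(1+3\theta)(1+4\psi)\le1+5\psi$.

\emph{Lower bound.} For an $H$-step keep only the terms with $w\in N_H(v)\setminus\mathrm{Bad}_{t-1}(v)$. There are at least $(1-\theta-\psi)h$ of them, and \eqref{eq:compare} gives
\[
n\mu_t(v)\ge\frac{1-\theta-\psi}{1+\theta}(1-\theta)(1-\psi)\ge1-2\psi-3\theta\ge1-3\psi .
\]
For a $K$-step, all entries of $n\mu_{t-1}$ are at least $1-3\psi$, and (F1) gives $n\mu_t(v)\ge(1-3\psi)(1-3\theta)\ge1-4\psi$.
\end{proof}

The errors do not accumulate, because each $H$-step is compared afresh with $1/n$; the induction is used only for the crude bound $M_t\le2$ and across a single $K$-step.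

\subsection{The spectrum of a random $K$ of constant density}

Lemmas~\ref{lem:H} and~\ref{lem:sparse} hold for every fixed $K$ with $o(n)$ degrees. For $K$ of constant density no such statement is true. If $K$ is the union of two disjoint cliques of order $n/2$, every $K$-step stays in its half and every $H$-step changes halves, so $Q_K(u,\cdot)$ is supported on $n/2$ vertices and (T2) fails. We must use the randomness of $K$. Its edges are not independent, but crude conditioning suffices: in $\mathcal G(n,q)$ a spectral deviation of order $n$ has probability $e^{-\Omega(n^2)}$, while the event that the degree sequence is $\boldsymbol k$ has probability $e^{-o(n^2)}$.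

\begin{lemma}\label{lem:K}
Let $0<c'<1$, let $\boldsymbol k=\boldsymbol k(n)$ be realizable with $\max_v|k_v-c'n|=o(n)$, and let $q=\sum_vk_v/(n(n-1))$. There is $\eta_n\to0$ such that $K\sim\mathcal G(n,\boldsymbol k)$ satisfies $\mathbb P(\|K-qJ\|>\eta_nn)\le e^{-n}$ for large $n$.
\end{lemma}

\begin{proof}
Note that $q\to c'$. Let $G_0\sim\mathcal G(n,q)$ and let $\mathcal D$ be the event that $G_0$ has degree sequence $\boldsymbol k$.

\emph{Step 1: $\mathbb P(\mathcal D)\ge e^{-\xi n^2}$ for some $0\le\xi=\xi_n\to0$.} Call a graph \emph{fine} if all degrees are within $n^{2/3}$ of $qn$ and $|N(x)\setminus N[y]|\ge q(1-q)n/2$ for all $x\ne y$. In $G_0$ the degrees are $\mathrm{Bin}(n-1,q)$ and $|N(x)\setminus N[y]|\sim\mathrm{Bin}(n-2,q(1-q))$, so the Chernoff bounds show that $G_0$ is fine w.h.p. Choose $\beta=\beta_n\to0$ with $\beta\ge1/n$ such that $|\deg(v)-k_v|\le\beta n$ for all $v$ in every fine graph. We repair a fine graph $G_0$, by a fixed deterministic rule, to a graph $G_1$ with degrees $\boldsymbol k$, changing few pairs. Let $\Phi=\sum_v|\deg(v)-k_v|$,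 computed in the current graph. Initially $\Phi\le\beta n^2$, and $\Phi$ is always even, having the parity of $\sum\deg(v)-\sum k_v$. A vertex has \emph{surplus} or \emph{deficit} if its degree is larger or smaller than $k_v$. While $\Phi>0$, make one of the following moves, with neighborhoods taken in the current graph.
\begin{enumerate}
\item[1.] If $u$ has surplus and $v$ has deficit, pick $w\in N(u)\setminus N[v]$, remove $uw$ and add $vw$.
\item[2.] If no vertex has deficit, take $u\ne u'$ with surplus, or $u=u'$ with surplus at least $2$; this is possible since $\Phi$ is even. Pick $a\in N(u)\setminus\{u'\}$ and $b\in N(u')\setminus(N[a]\cup\{u\})$, remove $ua$ and $u'b$, and add $ab$.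
\item[3.] If no vertex has surplus, take $u\ne u'$ with deficit, or $u=u'$ with deficit at least $2$. Pick $a\notin N[u]\cup\{u'\}$ and $b\in N(a)\setminus(N[u']\cup\{u\})$, add $ua$ and $u'b$, and remove $ab$.
\end{enumerate}
In moves 2 and 3 the vertices $a,b$ are distinct and lie outside $\{u,u'\}$, so the three pairs are distinct. In each move the removed pairs are edges, the added pairs are non-edges, the \emph{intermediate} vertices $w,a,b$ keep their degrees, and $\Phi$ drops by $2$. So there are at most $\beta n^2/2$ moves and at most $\beta n^2$ uses of intermediate vertices.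

To make sure that the choices remain possible, we spread them out: an intermediate vertex is chosen only among vertices used as intermediates fewer than $\sqrt\beta\,n$ times so far. This excludes at most $\sqrt\beta\,n$ vertices. A vertex is an intermediate at most $\sqrt\beta\,n+1$ times, and each time two pairs at it change. Each other change of a pair at $v$ lowers $|\deg(v)-k_v|$ by one, which happens at most $\beta n$ times. So at most $2(\sqrt\beta\,n+1)+\beta n\le6\sqrt\beta\,n$ pairs at any vertex ever change, and at all times $|N(x)\setminus N[y]|\ge q(1-q)n/2-12\sqrt\beta\,n$ for $x\ne y$. Each set from which we pick contains a set $N(x)\setminus N[y]$ with $x\ne y$, with at most one vertex removed. After the exclusion it has at least $q(1-q)n/2-13\sqrt\beta\,n-1>0$ elements.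

In total at most $D=2\beta n^2$ pairs change. So a given $G_1$ arises from at most $\sum_{j\le D}\binom{N_0}j\le(eN_0/D)^D\le(e/4\beta)^{2\beta n^2}=e^{o(n^2)}$ graphs $G_0$, and the $\mathcal G(n,q)$-probability of each is at most $\max\{\frac q{1-q},\frac{1-q}q\}^D=e^{o(n^2)}$ times that of $G_1$. Hence $\frac12\le\mathbb P(G_0\text{ fine})\le e^{o(n^2)}\mathbb P(\mathcal D)$.

\emph{Step 2: the norm.} Let $W=G_0-q(J-I)$. For a unit vector $x$, $x^TWx=\sum_{i<j}2W_{ij}x_ix_j$ is a sum of independent centered terms with ranges of length $2|x_ix_j|$, and $\sum_{i<j}4x_i^2x_j^2\le2$. Hoeffding's inequality gives $\mathbb P(|x^TWx|\ge s)\le2e^{-s^2}$, and the net bound with $s=\eta n/4$ gives $\mathbb P(\|W\|\ge\eta n/2)\le2\cdot9^ne^{-\eta^2n^2/16}$. All graphs in $\mathcal D$ have the same number of edges, so $G_0$ conditioned on $\mathcal D$ has law $\mathcal G(n,\boldsymbol k)$. Take $\eta=8\sqrt{\xi+n^{-1/2}}$. Then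
\[
\mathbb P(\|W\|\ge\eta n/2\mid\mathcal D)\le2\cdot9^ne^{-4\xi n^2-4n^{3/2}}e^{\xi n^2}\le e^{-n},
\]
and otherwise $\|G_0-qJ\|=\|W-qI\|\le\eta n/2+1\le\eta n$.
\end{proof}

\section{Proof of Proposition~\ref{prop:good}}\label{sec:assembly}

We verify the hypothesis of Lemma~\ref{lem:switch}. Let $N_*<N\le N_0-m_K$. Then $h=2N/n\ge h_0:=\varepsilon\bar d$, and $\log n\ll h_0\le n$. We let $\theta=\theta_n$ be the maximum of finitely many sequences that tend to $0$ and do not depend on $N$, chosen so that \eqref{eq:theta} holds, so that $c_x\in(1\pm\theta/5)\bar c$ for all $x$ (possible by Lemma~\ref{lem:base}(b)), and so that the requirements on $\theta$ stated in the cases below hold. Let $L$ be as in Definition~\ref{def:exp}; then $L\le\log n$ for large $n$. By Lemma~\ref{lem:H}(a), for every value of $K$, with overwhelming probability $h_x\in(1\pm\theta)h$ for all $x$, so that $h_x\ge1$ and $\kappa_H\le2/h_0$. In each case we choose $k$ and $A$, and show that the pair $(K,H_i)$ is $\theta$-expanding and $\gamma$-balanced with $\gamma\to0$, and that $\Lambda:=L^2\kappa_H(\kappa_K+\kappa_H)\to0$.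

\begin{itemize}
\item[U0.] Both graphs may be sparse. Take $k=\bar d\ge h_0$ and require $\theta\ge R/\bar d$ and $\theta\ge5(1+\Delta)/n$. Then $k_x\in(1\pm\theta)k$, and Lemma~\ref{lem:sparse} applies to every value of $K$, with $A=H$ and $\gamma=5\sqrt{30\theta}$. Since $\kappa_K\le2/h_0$, we get $\Lambda\le8(\log n/h_0)^2$.
\item[L0.] Here $K=\overline G$ is almost complete. Take $A=K$, $k=\alpha=n$, and require $\theta\ge(1+\Delta)/n$. Then $k_x=n-1-d_x\in(1\pm\theta)n$ and $\|K-J\|=\|I+G\|\le1+\Delta\le\theta n$. Lemma~\ref{lem:dense} applies with $c_0=1$, and $\Lambda\le\log^2n\cdot\frac2{h_0}\bigl(\frac2n+\frac2{h_0}\bigr)\le8(\log n/h_0)^2$.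
\item[U1, L1.] Let $c'=c$ in case U1 and $c'=1-c$ in case L1; then $\max_v|k_v-c'n|=o(n)$. Take $q$ and $\eta_n$ from Lemma~\ref{lem:K}, $A=K$, $k=\alpha=qn\ge c'n/2$, and require $\theta\ge\max_v|k_v/qn-1|$ and $\theta\ge2\eta_n/c'$. With probability at least $1-e^{-n}$, $\|K-qJ\|\le\eta_nn\le\theta qn$. Lemma~\ref{lem:dense} applies with $c_0=c'/2$. Both $k$ and $h_0$ have order $n$, so $\Lambda=O(\log^2n/n^2)$.
\item[L2.] Here $K=\overline G$ is sparse, possibly with all degrees $1$, and $H_i$ is dense. Take $k=\min_xk_x\ge1$ and require $\theta\ge R/k$, which tends to $0$ by Lemma~\ref{lem:base}(b). Since $1+\max k_x=n-\Delta+R=o(n)$, we may require $1+\max k_x\le\theta n/5$. By Lemma~\ref{lem:H}(b), for every value of $K$, with overwhelming probability the pair is $\theta$-expanding with $A=H$ and $\alpha=h\ge h_0\ge\varepsilon n/2$. Lemma~\ref{lem:dense} applies with $c_0=\varepsilon/2$, and $\Lambda\le\log^2n\cdot\frac4{\varepsilon n}\cdot2$.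
\end{itemize}
In every case Lemma~\ref{lem:repeat} shows that $(K,H_i)$ is typical with $\delta_1$ equal to $\gamma+160\theta$ plus $9$ times the stated bound for $\Lambda$. This $\delta_1$ tends to $0$ and does not depend on $N$, and the failure probability is at most $n^{-8}$ for large $n$, uniformly in $N$. Lemma~\ref{lem:switch} gives Proposition~\ref{prop:good}, and by Section~\ref{sec:coupling} Theorem~\ref{thm:main} is proved. \qed

\begin{remark}
The hypothesis $\Delta\gg\log n$ enters through $h_0\gg\log n$: it makes the failure probabilities in Lemmas~\ref{lem:H} and~\ref{lem:sparse} smaller than any power of $n$, and it gives $\Lambda\to0$ in cases U0 and L0. The hypothesis $R=o(\Delta)$ gives $\bar d=(1-o(1))\Delta$ and the near-equality of degrees in (T1). The hypothesis $R=o(n-\Delta)$ follows from $R=o(\Delta)$ when $c<1$, so it is used only when $c=1$: to dispose of $\Delta=n-1$, and for the degrees of $K$ in case L2.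
\end{remark}

\section{Necessity of the conditions}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
(a) \emph{The condition $\Delta\gg\log n$.} Suppose that a sandwich coupling exists but $1\le\Delta\le C\log n$ for all $n$ in an infinite set; let $n\to\infty$ in this set. We show by the second moment method that w.h.p.\ $G^L$ has a vertex of degree $r=\Delta+1$, which is incompatible with $G^L\subseteq G$. Let $p=p_1=(1-o(1))\Delta/n$, let $Y$ be the number of vertices of degree exactly $r$ in $G^L$, and let $\rho=\mathbb P(\mathrm{Bin}(n-1,p)=r)$, so $\mathbb EY=n\rho$. From $\binom{n-1}r\ge(n-r)^r/r!$ and $r!\le e\sqrt r\,(r/e)^r$,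
\[
\rho\ge\frac{e^r}{e\sqrt r}\Bigl(\frac{(n-r)p}r\Bigr)^r(1-p)^n .
\]
Here $(n-r)p=(1-o(1))\Delta$, $r=O(\log n)$ and $(\Delta/r)^r=(1-\frac1r)^r\ge\frac14$ for $r\ge2$, so the middle factor is $e^{-o(\log n)}$. Also $(1-p)^n=e^{-(1+o(1))\Delta}=e^{-\Delta-o(\log n)}$ and $\sqrt r=e^{o(\log n)}$. Hence $\rho\ge\exp(r-\Delta-o(\log n))=n^{-o(1)}$ and $\mathbb EY\to\infty$.

The degrees of two vertices are independent given the state of the pair joining them. With $b=\mathbb P(\mathrm{Bin}(n-2,p)=r-1)$ and $b'=\mathbb P(\mathrm{Bin}(n-2,p)=r)$ we have $\rho=pb+(1-p)b'$, and the covariance of the indicators that two given vertices have degree $r$ is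
\[
pb^2+(1-p)b'^2-\rho^2=p(1-p)(b-b')^2 .
\]
For large $n$, $b'\le\rho/(1-p)\le2\rho$ and $b/b'=\frac{r(1-p)}{(n-1-r)p}=(1+o(1))\frac{\Delta+1}\Delta\le3$. So $|b-b'|\le3b'\le6\rho$, the covariance is at most $36p\rho^2$, and $\mathrm{Var}\,Y\le\mathbb EY+36p\,(\mathbb EY)^2$. By Chebyshev's inequality $\mathbb P(Y=0)\le1/\mathbb EY+36p\to0$.

\emph{The condition $R=o(\Delta)$.} We now know $\Delta\gg\log n$. The degrees of $G^L$ have mean $\mu=(n-1)p_1=(1-o(1))\Delta$. With $\tau=(\log n/\Delta)^{1/4}\to0$ we have $\tau^2\Delta\gg\log n$, so the probability that some degree is at most $(1-\tau)\mu$ is at most $ne^{-\tau^2\mu/2}\to0$. For large $n$, with positive probability all degrees of $G^L$ exceed $(1-\tau)\mu$ and $G^L\subseteq G$. Since $\boldsymbol d$ is deterministic, $\min_vd_v\ge(1-\tau)\mu=(1-o(1))\Delta$.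

(b) If $\limsup\Delta/n<1$, then $n-\Delta\ge c''\Delta$ for some constant $c''>0$ and large $n$, so $R=o(\Delta)$ is equivalent to near-regularity. Sufficiency is Theorem~\ref{thm:main} and necessity is (a).

(c) The sequence in Example~\ref{ex:oneedge} is realizable, has $\Delta\gg\log n$ and $R=o(\Delta)$, and has no sandwich coupling.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GIM} Pu Gao, Mikhail Isaev and Brendan McKay, \emph{Sandwiching random regular graphs between binomial random graphs}, arXiv:1906.02886 (2019).
\bibitem{Tropp} Tropp, \emph{Found. Comput. Math.} 12 (2012).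
\end{thebibliography}
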